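# Completing a damaged complete 3-graph with a few full-degree vertices

## Constantly many new vertices? The guess and its first tests

Take the complete 3-uniform hypergraph $K_n^{(3)}$ and delete from it some edge-disjoint copies of $K_4^{(3)}$, so that no vertex is hit too often. What remains, $\mathcal H$, usually cannot be partitioned into copies of $K_4^{(3)}$. We may help by adding $t$ new vertices together with *every* triple that meets them. How many new vertices do we need?

Some words first. A 3-graph is a 3-uniform hypergraph, identified with its set of triples. A **quad** is a 4-set of vertices, regarded as the copy of $K_4^{(3)}$ formed by its four triples. Two quads are edge-disjoint exactly when they share at most 2 vertices. A **$K_4^{(3)}$-decomposition** of a 3-graph is a partition of its triples into quads. The **join** $\mathcal H*K_t$ is obtained from $\mathcal H$ by adding $t$ new vertices and all triples containing at least one new vertex. For instance, if $\mathcal H$ is the empty 3-graph on two vertices, then $\mathcal H*K_2$ is a single quad. A vertex is *incident* to a deleted quad if it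 belongs to it.

The question, from Rajko Nenadov, Benny Sudakov and Adam Zsolt Wagner, "Completion and deficiency problems", arXiv:1904.01394 (2019), reads:

> Is it true that for every $\varepsilon>0$ there exists $\delta>0$ such that the following holds for large enough $n$: if $\mathcal H$ is obtained from $K_n^{(3)}$ by deleting edge-disjoint copies of $K_4^{(3)}$ so that every vertex is incident to at most $\delta n^2$ deleted copies, then there is an integer $t\le\varepsilon n$ such that $\mathcal H*K_t$ has a $K_4^{(3)}$-decomposition?

There are obvious arithmetic obstructions. In a quad there are 4 triples, each vertex has degree 3 and each pair has codegree 2. So a decomposable 3-graph $R$ must be **$K_4^{(3)}$-divisible**: $4\mid|R|$, every vertex degree is divisible by 3, and every pair has even codegree. Removing edge-disjoint quads preserves divisibility.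

When is $K_N^{(3)}$ divisible? Even codegree $N-2$ forces $N$ even, and $3\mid\binom{N-1}2=\frac{(N-1)(N-2)}2$ forces $3\nmid N$. So $N\equiv2,4\pmod 6$. Conversely, for $N=6k+2$,
$$\binom N3=2k(3k+1)(6k+1),\qquad \binom{N-1}2=3k(6k+1),$$
and $k(3k+1)$ is even. For $N=6k+4$,
$$\binom N3=2(3k+2)(2k+1)(3k+1),\qquad \binom{N-1}2=3(2k+1)(3k+1),$$
and $(3k+1)(3k+2)$ is even. Hence $K_N^{(3)}$ is divisible if and only if $N\equiv 2,4\pmod 6$. Consequently, for $\mathcal H$ as in the question, $\mathcal H*K_t$, which is $K_{n+t}^{(3)}$ minus edge-disjoint quads, is divisible if and only if $n+t\equiv2,4\pmod 6$.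

The first guess is now tempting: *yes, and in fact a bounded number of new vertices suffices.* The new vertices seem to be there only to adjust $n$ modulo 6, and everything else is nearly complete. Let us test this.

*Nothing deleted.* For $N=8$ take vertex set $\mathbb F_2^3$ and the quads $\{a,b,c,d\}$ with $a+b+c+d=0$. Three distinct points $a,b,c$ determine $d=a+b+c$, and $d$ differs from each of them ($d=a$ would give $b=c$). So every triple is in exactly one quad, and $K_8^{(3)}$ splits into $56/4=14$ quads. For all large $N\equiv 2,4\pmod 6$, a decomposition of $K_N^{(3)}$ is a special case of Proposition A below. For $n\equiv0,1,2,3,4,5\pmod6$ we may take $t=2,1,0,1,0,3$. So three new vertices are enough.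

*One quad deleted.* Relabel the vertices so that the deleted quad belongs to a decomposition of $K_{n+t}^{(3)}$. Again $t\le3$ is enough for large $n$.

*One pair emptied.* Let $n$ be even, fix $x,y$, and delete $\{x,y,z,z'\}$ for all pairs $zz'$ of a perfect matching of the remaining vertices. Now $xy$ has codegree $0$ in $\mathcal H$. In $\mathcal H*K_t$ the only triples on $xy$ are $xyv$ with $v$ new, and the quad containing $xyv$ has to be $\{x,y,v,v'\}$ with $v'$ new. So the new vertices get matched up by the pair $xy$. This is possible exactly when $t$ is even, which divisibility demands anyway.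

*Two quads meeting in one vertex.* Let $n=7$ with vertices $x,y,1,2,3,z,z'$, and delete $\{x,1,2,3\}$ and $\{x,y,z,z'\}$. Add one new vertex $v$: eight vertices, so $\mathcal H*K_1$ is divisible. Which quad contains the triple $xy1$? The fourth vertex cannot be $2$ or $3$ (the triples $x12$, $x13$ are deleted), nor $z$ or $z'$ (the triples $xyz$, $xyz'$ are deleted). So it is $v$. The same holds for $xy2$. But then $xyv$ is covered twice. There is no decomposition, although the arithmetic is fine.

The last example is the germ of the truth. The "yes" will survive, but "a bounded number" will not.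

## A pair that forces $\sqrt{12\delta}\,n$ new vertices

We enlarge the example: a pair $xy$ such that many triples $xy\alpha$ survive, but no two of them fit into one quad. A **Steiner triple system** on $A$ is a set of triples such that every pair of $A$ lies in exactly one of them. It exists if and only if $|A|\equiv1,3\pmod 6$ (a classical theorem), and it has $|A|(|A|-1)/6$ triples. For $|A|=3$ it is one triple, and that is what we used above.

**Theorem 3.** Let $0<\delta<\frac1{12}$. For all large $n$ there is an $\mathcal H$ as in the question (every vertex incident to at most $\delta n^2$ deleted copies) such that if $\mathcal H*K_t$ has a decomposition, then $t\ge\sqrt{12\delta}\,n-O_\delta(1)$.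

*Proof.* **Construction.** Let $a$ be the largest integer with $a\equiv1$ or $3\pmod6$ and $a(a-1)\le12(\delta n^2-n)$. The positive root of $b(b-1)=12(\delta n^2-n)$ is at least
$$\sqrt{12\delta n^2-12n}\ \ge\ \sqrt{12\delta}\,n\Bigl(1-\frac1{\delta n}\Bigr)=\sqrt{12\delta}\,n-\sqrt{12/\delta},$$
and among any four consecutive integers one is $\equiv1$ or $3\pmod 6$, so $a\ge\sqrt{12\delta}\,n-O_\delta(1)$. Also $(a-1)^2\le12\delta n^2$ and $12\delta<1$ give $a<n-2$ for large $n$. Split the vertex set as $\{x,y\}\cup A\cup Z$ with $|A|=a$. Take a Steiner triple system on $A$ and split its triples into $\mathcal T_x$ and $\mathcal T_y$, of sizes differing by at most 1. Delete the quads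

- $\{x\}\cup\tau$ for $\tau\in\mathcal T_x$, and $\{y\}\cup\tau$ for $\tau\in\mathcal T_y$;
- $\{x,y,z,z'\}$ for the pairs $zz'$ of a matching of $Z$ that misses at most one vertex; call this vertex $z_0$ if it exists.

**The construction is admissible.** Two triples of the Steiner system share at most one vertex, so two quads of the first kind share at most 2 vertices. A quad of the first kind and one of the second share one vertex. Two quads of the second kind share $x,y$ only. So all are edge-disjoint. Each of $x,y$ lies in at most $\frac{a(a-1)}{12}+1+\frac n2\le\delta n^2-n+1+\frac n2\le\delta n^2$ of them. All other vertices lie in at most $n\le\delta n^2$.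

**The lower bound on $t$.** Let $T$ be the set of new vertices and suppose $\mathcal H*K_t$ has a decomposition. For $\alpha\in A$ the triple $xy\alpha$ was not deleted, so it lies in a quad $\{x,y,\alpha,w_\alpha\}$ of the decomposition. If $w_\alpha\in Z\setminus\{z_0\}$, then $xyw_\alpha$ was deleted, a contradiction. If $w_\alpha\in A$, then the pair $\alpha w_\alpha$ lies in a triple of $\mathcal T_x\cup\mathcal T_y$, so $x\alpha w_\alpha$ or $y\alpha w_\alpha$ was deleted, a contradiction. So $w_\alpha\in T\cup\{z_0\}$. The vertices $w_\alpha$ are distinct, since $w_\alpha=w_{\alpha'}=w$ with $\alpha\ne\alpha'$ would mean that $xyw$ is covered twice. Hence $t+1\ge a$. $\blacksquare$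

## The order of $t$ is exactly $\sqrt{12\delta}\,n$

The answer to the question is yes, and the pair $xy$ above is asymptotically the worst that can happen for small $\delta$.

**Theorem 1.** For every $\varepsilon>0$ there is $\delta>0$ such that for all large $n$: if $H$ arises from $K_n^{(3)}$ by deleting edge-disjoint copies of $K_4^{(3)}$ with every vertex incident to at most $\delta n^2$ of them, then $H*K_t$ has a $K_4^{(3)}$-decomposition for some $t\le\varepsilon n$. So the statement in the question is true.

**Theorem 2.** There are absolute constants $C_0,\theta_0>0$ such that for every $0<\theta\le\theta_0$ and $n\ge n_0(\theta)$ the following holds. Let $H$ be any 3-graph on $n$ vertices in which every vertex lies in at most $\theta n^2$ non-edges, and let $t\ge2\sqrt\theta\,n+C_0\theta n$ be any integer. Then $H*K_t$ has a $K_4^{(3)}$-decomposition if and only if it is $K_4^{(3)}$-divisible.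

In particular, in the setting of the question with $\delta\le\theta_0/3$ (so $\theta=3\delta$) and $n$ large, for **every** $t\ge(\sqrt{12\delta}+3C_0\delta)n$: $H*K_t$ has a decomposition if and only if $n+t\equiv2,4\pmod6$.

**Corollary 4.** The worst-case least $t$ (the maximum over all $H$ as in the question of the least $t$ that works, for $\delta$ small and $n$ large in terms of $\delta$) is $(\sqrt{12}+O(\sqrt\delta))\sqrt\delta\,n$. Let $\delta^*(\varepsilon)$ be the supremum of the $\delta$ for which the statement holds for given $\varepsilon$. Then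
$$\Bigl(\frac1{12}-O(\varepsilon)\Bigr)\varepsilon^2\ \le\ \delta^*(\varepsilon)\ \le\ \frac{\varepsilon^2}{12}\qquad\text{for small }\varepsilon.$$

## Supercomplexes and the decomposition theorem

We use one deep result as a black box, from Glock, Kühn, Lo, Osthus, *The existence of designs via iterative absorption: hypergraph $F$-designs for arbitrary $F$*, Mem. Amer. Math. Soc. 284 (2023), no. 1406. It decomposes 3-graphs carried by sufficiently regular complexes. Its definitions need care.

**Definition (complexes and links).** A complex $G$ is a family of subsets of a vertex set $V(G)$ closed under taking subsets; $G^{(i)}$ is the set of its $i$-sets. For $b\in G$, $G(b)$ is the complex on $V(G)\setminus b$ of all $s\subseteq V(G)\setminus b$ with $s\cup b\in G$. Intersections of complexes live on the intersection of the vertex sets. For a set $e$ we write $G^{(f)}(e)$ for the family of sets $s$ disjoint from $e$ with $s\cup e\in G^{(f)}$. For an $f$-graph $Y$, $G[Y]=\{s\in G:\binom sf\subseteq Y\}$. In particular, sets of size less than $f$ are all kept.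

**Definition (three conditions).** A complex $G$ on $m$ vertices is

- *$(\epsilon,d,f,r)$-regular* if $|G^{(f)}(e)|=(d\pm\epsilon)m^{f-r}$ for all $e\in G^{(r)}$;
- *$(\xi,f,r)$-dense* if $|G^{(f)}(e)|\ge\xi m^{f-r}$ for all $e\in G^{(r)}$;
- *$(\xi,f,r)$-extendable* if $G^{(r)}=\emptyset$, or there is $X\subseteq V(G)$ with $|X|\ge\xi m$ such that for all $e\in\binom Xr$ there are at least $\xi m^{f-r}$ $(f-r)$-sets $Q\subseteq V(G)\setminus e$ with $\binom{Q\cup e}r\setminus\{e\}\subseteq G^{(r)}$.

**Definition (supercomplex).** $G$ is an *$(\epsilon,\xi,f,r)$-complex* if for some $f$-graph $Y$, $G[Y]$ is $(\epsilon,d,f,r)$-regular for some $d\ge\xi$, $(\xi,f+r,r)$-dense and $(\xi,f,r)$-extendable. $G$ is an *$(\epsilon,\xi,f,r)$-supercomplex* if for all $0\le i\le r$ and all $B\subseteq G^{(i)}$ with $1\le|B|\le2^i$, the complex $\bigcap_{b\in B}G(b)$ is an $(\epsilon,\xi,f-i,r-i)$-complex.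

*Example: the complete complex.* Let $G$ consist of all subsets of an $N$-set, with $(f,r)=(4,3)$. For $|B|\le2^i$ the intersection $\bigcap_{b\in B} G(b)$ is the complete complex on $M\ge N-24$ vertices. With $r'=3-i$, each $r'$-set has $M-r'$ extensions to an $(r'+1)$-set, so we have regularity with $d=1$ and error $r'/M$. It has $\binom{M-r'}{r'+1}$ extensions to a $(2r'+1)$-set, and this is at least $M^{r'+1}/50$ for large $M$ because $(r'+1)!\le24$. Extendability holds with $X$ the whole vertex set. So $G$ is a supercomplex with $\xi=\frac1{50}$ and $\epsilon$ as small as we like.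

*Example: an absent pair.* Let $G$ consist of all subsets of an $N$-set that do not contain both of two fixed vertices $x,y$. A triple $e\in G^{(3)}$ has $N-4$ extensions in $G^{(4)}$ if it meets $\{x,y\}$, and $N-3$ otherwise. This is still regular with $d=1$: the triples that contain $xy$ are not in $G^{(3)}$, so nothing is asked of them. They do matter in extendability, which quantifies over all $e\in\binom Xr$. If $x,y\in X$, then an $e\supset xy$ fails, because $xyw\notin G^{(3)}$ for all $w$. The cure is to choose $X$ without $x$. This is why the definition lets us choose $X$.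

**Theorem GKLO** (main complex decomposition theorem there, case $F=K_4^{(3)}$, which is weakly regular). For every $\xi>0$ there is $\epsilon_0(\xi)>0$ such that for every $0<\epsilon\le\epsilon_0(\xi)$ and all $N\ge N_0(\epsilon,\xi)$: if $G$ is an $(\epsilon,\xi,4,3)$-supercomplex on $N$ vertices and $G^{(3)}$ is $K_4^{(3)}$-divisible, then $G^{(3)}$ has a $K_4^{(3)}$-decomposition.

## Poor pairs break regularity, absent pairs do not

The sensible first attempt: let $C'$ be the complex of all vertex sets all of whose triples lie in $H*K_t$, choose $t$ so that divisibility holds, and apply Theorem GKLO to $C'$ directly, with $Y=C'^{(4)}$. Look at the $H$ of Theorem 3 with $3\le t\le\varepsilon n$. We saw that the triple $xy\alpha$ lies in at most $t+1$ quads of $H*K_t$, while a triple inside $T$ lies in $N-3$ of them, where $N=n+t$. For $(\epsilon,d,4,3)$-regularity we would need $(d-\epsilon)N\le t+1$ and $(d+\epsilon)N\ge N-3$, hence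
$$\epsilon\ \ge\ \frac{N-4-t}{2N}=\frac{n-4}{2N}.$$
For $\varepsilon\le\frac14$ we have $N\le\frac54n$, and so $\epsilon>\frac13$ for large $n$. The theorem helps only when $\epsilon\le\epsilon_0(\xi)$, and of $\epsilon_0(\xi)$ we know only that it is positive. A different $Y$ does not remove the difficulty: for every $Y$ the triple $xy\alpha$ has at most $t+1$ extensions, so $d\le\frac{t+1}N+\epsilon$, and all other triples would have to be thinned down to this level.

So a pair that has lost many triples is harmful. The second example above shows that a pair lying in *no* triple is harmless: it is simply left out of the complex. This suggests a plan.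

- Call a pair *bad* if it has lost at least $\gamma n$ triples. There are few bad pairs at each vertex.
- Cover, by hand, **all** remaining triples that contain a bad pair, so that bad pairs end with codegree exactly $0$. While doing so, use up only few triples at every good pair, or else good pairs turn bad.
- Leave the bad pairs out of the complex, and apply Theorem GKLO to what remains. The set $T$, which no bad pair meets, serves as $X$.

In the covering, one cannot send every triple on a bad pair $xy$ to a new vertex. Different triples $xyz$, $xyz'$ need different new vertices, and $xy$ may still lie in almost $(1-\gamma)n>t$ triples. So we first pair up third vertices inside $V$, using quads $\{x,y,z,z'\}$. If $U$ is the set of third vertices left over by a maximal pairing, then essentially every pair $zz'\subseteq U$ has $xzz'$ or $yzz'$ deleted. With at most $\theta n^2$ deleted triples at each of $x$ and $y$, this gives $\binom{|U|}2\lesssim2\theta n^2$, so $|U|\lesssim2\sqrt\theta\,n$. Since $\theta=3\delta$, this is $\sqrt{12\delta}\,n$, the quantity in Theorem 3.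

## The covering lemma

**Setting.** $H$ is a 3-graph on $V$, $|V|=n$, and $D=\binom V3\setminus H$. Every vertex lies in at most $\theta n^2$ triples of $D$. $T$ is the set of $t$ new vertices, $W=V\cup T$, $N=n+t$, $H^+=H*K_t$. Fix $\gamma>0$ and $0<\mu\le\frac1{14}$ with $\mu n\ge1$.

A pair $xy\subseteq V$ is **bad** if at least $\gamma n$ triples of $D$ contain it; $\Gamma$ is the graph of bad pairs. All other pairs of $W$ are **good**; in particular every pair meeting $T$ is good. For fixed $x$, the sum over $y$ of the numbers of triples of $D$ containing $xy$ is at most $2\theta n^2$, as each triple at $x$ is counted twice. So every vertex has $\Gamma$-degree at most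
$$\Delta:=\frac{2\theta n}{\gamma},\qquad\text{and}\qquad|\Gamma|\le\frac{\Delta n}2 .$$

**Lemma 1 (covering).** Suppose every bad pair has even codegree in $H^+$, and
$$t\ \ge\ 2\sqrt\theta\,n+\frac{6\Delta}\mu+3. \tag{1}$$
Then there are edge-disjoint quads in $H^+$ such that, with $R$ the set of triples of $H^+$ not covered by them,

(a) no triple of $R$ contains a bad pair;

(b) for every good pair $p\subseteq W$, at most $\gamma n+4\mu n+6\Delta$ vertices $w\in W\setminus p$ satisfy $p\cup w\notin R$.

*Proof.* For $e=xy\in\Gamma$ let
$$L_e=\{z\in V:xyz\in H\},\qquad L'_e=\{z\in L_e:xz,yz\notin\Gamma\}.$$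
So the $z\in L'_e$ are those for which $xyz$ is a triple of $H$ whose only bad pair is $e$.

**Step 1: pairing third vertices inside $V$.** The purpose is to cover most triples with exactly one bad pair by quads inside $V$, leaving at most about $2\sqrt\theta\,n$ triples on each bad pair.

Process the $e\in\Gamma$ in some order, choosing for each a matching $M_e$ on $L'_e$. At any time let $\ell(zz')$ be the number of processed $e'$ with $zz'\in M_{e'}$. When processing $e=xy$, call a pair $zz'\subseteq L'_e$ *available* if

1. $xzz',yzz'\in H$;
2. $zz'\notin\Gamma$;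
3. neither $xzz'$ nor $yzz'$ lies in a quad $e'\cup g$ with $e'$ processed earlier and $g\in M_{e'}$;
4. $\ell(zz')<\mu n$.

Let $M_e$ be a maximal matching of available pairs, $U_e=L'_e\setminus V(M_e)$ and $u=|U_e|$. By maximality no pair inside $U_e$ is available, so each of the $\binom u2$ pairs violates some condition. We count the violations.

*Condition 1.* At most $\theta n^2$ pairs $zz'$ have $xzz'\in D$, and the same holds for $y$. Together: at most $2\theta n^2$.

*Condition 2.* $\Gamma$ has maximum degree at most $\Delta$, so at most $\Delta u/2$ pairs.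

*Condition 3 but not 2.* Suppose $xzz'\subseteq e'\cup g$ with $e'$ earlier and $g\in M_{e'}$. Now $xz,xz'\notin\Gamma$ because $z,z'\in L'_e$, and $zz'\notin\Gamma$. So $e'\not\subseteq xzz'$, and therefore $xzz'$ is $g$ plus one endpoint of $e'$. If $g=zz'$ and $x\in e'$, there are at most $\Delta$ choices of $e'$, and each $M_{e'}$ has at most $u/2$ edges inside $U_e$: at most $\Delta u/2$ pairs. Otherwise one of $z,z'$ lies in $e'$, and $g$ joins $x$ to the other. There are at most $u$ choices for the vertex in $e'$, then at most $\Delta$ choices for $e'$, and then $g$ is the unique edge of the matching $M_{e'}$ at $x$: at most $\Delta u$ pairs. The same holds for $y$. In total: at most $3\Delta u$.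

*Condition 4.* For fixed $z$ each $M_{e'}$ contains at most one edge at $z$, so $\sum_{z'}\ell(zz')\le|\Gamma|\le\Delta n/2$. Hence at most $\Delta/(2\mu)$ vertices $z'$ have $\ell(zz')\ge\mu n$. In total: at most $\Delta u/(4\mu)$ pairs.

Adding up,
$$\frac{u(u-1)}2\le2\theta n^2+\Bigl(\frac72\Delta+\frac\Delta{4\mu}\Bigr)u .$$
With $K=\frac72\Delta+\frac\Delta{4\mu}+\frac12$ this reads $u^2\le4\theta n^2+2Ku$. Hence $u\le K+\sqrt{K^2+4\theta n^2}\le2\sqrt\theta\,n+2K$. Here $2K=7\Delta+\frac\Delta{2\mu}+1$, and $7\le\frac1{2\mu}$ since $\mu\le\frac1{14}$. So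
$$|U_e|\le2\sqrt\theta\,n+\frac\Delta\mu+1. \tag{2}$$

Let $\mathcal Q_1=\{e\cup g:e\in\Gamma,\ g\in M_e\}$. Each member is a quad in $H$: the triples $e\cup z$ are in $H$ since $z\in L_e$, the other two by condition 1. Its only bad pair is $e$, by the definition of $L'_e$ and condition 2.

The quads of $\mathcal Q_1$ are edge-disjoint. A triple of $e\cup g$ containing a bad pair is $e\cup z$ with $z\in g$; it determines $e$, and then $g$ as the edge of $M_e$ at $z$. A triple of $e\cup g$ without a bad pair is an endpoint of $e$ plus $g$; by condition 3 it lies in no quad $e'\cup g'$ with $e'$ earlier. For equal $e$, distinct $g,g'\in M_e$ are disjoint, so the quads share only $e$.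

Finally, $\ell(p)$ grows only while it is below $\mu n$, so at the end $\ell(p)\le\mu n+1\le2\mu n$ for all pairs $p$.

**Step 2: sending the leftover triples to new vertices.** The purpose is to cover all triples of $H$ that contain a bad pair and are not yet covered.

Let $F_1$ be the set of triples of $H$ with at least two bad pairs, $F_2=\{e\cup z:e\in\Gamma,\ z\in U_e\}$ and $F=F_1\cup F_2$.

*Every triple of $H$ containing a bad pair is either in $F$ or in exactly one quad of $\mathcal Q_1$, and not both.* Triples with two or more bad pairs are in $F_1$, and no quad of $\mathcal Q_1$ contains them, because such a quad has only one bad pair. A triple with exactly one bad pair $e$ is $e\cup z$ with $z\in L'_e$. If $z\in V(M_e)$, it lies in a quad of $\mathcal Q_1$. If $z\in U_e$, it lies in $F_2$; a quad of $\mathcal Q_1$ containing it would have $e$ as its bad pair, hence be $e\cup g$ with $z\in g\in M_e$, which is false.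

We assign to each $f\in F$ a vertex $v(f)\in T$, treating the members of $F_1$ first and then those of $F_2$, so that

- ($\alpha$) $v(f)\ne v(f')$ if $f\ne f'$ and $|f\cap f'|=2$;
- ($\beta$) for $x\in V$ and $v\in T$, $m(x,v):=|\{f\in F:f\ni x,\ v(f)=v\}|\le\mu n+1$.

We choose the $v(f)$ one after another and count forbidden choices.

*For ($\beta$).* Triples containing $x$ and a bad pair: at most $\Delta n$ where the bad pair contains $x$, and at most $|\Gamma|\le\Delta n/2$ where it does not. So $\sum_vm(x,v)\le\frac32\Delta n$, and at any time at most $\frac{3\Delta}{2\mu}$ vertices $v$ have $m(x,v)\ge\mu n$. Forbid these for each of the three vertices $x$ of $f$: at most $\frac{9\Delta}{2\mu}$ choices. Then ($\beta$) is maintained.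

*For ($\alpha$).* A good pair lies in at most $2\Delta$ triples of $F$, since the third vertex must be a $\Gamma$-neighbor of one of its two vertices. A bad pair $p$ lies in at most $2\Delta$ triples of $F_1$, for the same reason, and in exactly $|U_p|$ triples of $F_2$, because triples of $F_2$ have exactly one bad pair. So for $f\in F_1$, when only members of $F_1$ have been treated, at most $6\Delta$ choices are forbidden. For $f\in F_2$ with bad pair $e$, at most $(2\Delta+|U_e|-1)+4\Delta$ choices are forbidden.

By (2), the number of forbidden choices is in all cases at most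
$$\frac{9\Delta}{2\mu}+6\Delta+2\sqrt\theta\,n+\frac\Delta\mu\ \le\ 2\sqrt\theta\,n+\Bigl(\frac92+1+\frac37\Bigr)\frac\Delta\mu\ <\ t,$$
using $6\Delta\le\frac37\cdot\frac\Delta\mu$ (that is, $\mu\le\frac1{14}$) and (1). So the assignment exists.

Let $\mathcal Q_2=\{f\cup v(f):f\in F\}$. These are quads of $H^+$. If two of them, from $f\ne f'$, shared a triple, it would contain a new vertex $v(f)=v(f')$ and a pair $f\cap f'$, against ($\alpha$). They are edge-disjoint from $\mathcal Q_1$: the only triple of $f\cup v(f)$ inside $V$ is $f$, and $f$ is not covered by $\mathcal Q_1$.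

**Step 3: triples consisting of a bad pair and a new vertex.** The purpose is to cover the triples $e\cup v$, $e\in\Gamma$, $v\in T$, that $\mathcal Q_2$ has not used, by quads with two new vertices.

For $e\in\Gamma$ let $T_e=T\setminus\{v(f):e\subseteq f\in F\}$. The removed vertices are distinct by ($\alpha$), since two different triples containing $e$ meet exactly in $e$. For $z\in L_e$, exactly one of "$z\in V(M_e)$" and "$e\cup z\in F$" holds. So exactly $|L_e|-2|M_e|$ triples of $F$ contain $e$, and
$$|T_e|=t-(|L_e|-2|M_e|)\equiv t+|L_e|\equiv0\pmod2,$$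
because $t+|L_e|$ is the codegree of $e$ in $H^+$, which is even by assumption. Also, by (1) and (2),
$$|T_e|\ \ge\ t-|U_e|-2\Delta\ \ge\ \frac{5\Delta}\mu+2-2\Delta\ \ge\ 2\Bigl(1+2\Delta+\frac\Delta{2\mu}\Bigr), \tag{3}$$
where the last inequality says $4\Delta/\mu\ge6\Delta$.

Process the $e\in\Gamma$ in order. For each, choose a perfect matching $N_e$ of $T_e$ which is disjoint from $N_{e'}$ for every earlier $e'$ sharing a vertex with $e$, and which uses no pair $vv'$ lying in $N_{e'}$ for at least $\mu n$ earlier $e'$. To see that this is possible, fix $v\in T_e$. At most $2\Delta$ earlier $e'$ share a vertex with $e$, and each forbids at most one partner of $v$. The total number of edges at $v$ in earlier matchings is at most $|\Gamma|\le\Delta n/2$, so at most $\frac\Delta{2\mu}$ partners are forbidden by the second rule. Hence the graph of allowed pairs on $T_e$ has minimum degree at least $|T_e|-1-2\Delta-\frac\Delta{2\mu}$, which is at least $|T_e|/2$ by (3). By Dirac's theorem (minimum degree at least $m/2$ on $m\ge3$ vertices gives a Hamilton cycle) and since $|T_e|$ is even, a perfect matching exists.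 If $|T_e|=2$, the single pair is allowed and is itself the matching.

Let $\mathcal Q_3=\{e\cup g:e\in\Gamma,\ g\in N_e\}$. These are quads of $H^+$, since each of their triples contains a new vertex. They have two kinds of triples.

- $e\cup v$ with $v\in T_e$. Such a triple occurs once in $\mathcal Q_3$, because it determines $e$ and then $g$. It is not in $\mathcal Q_2$, because a quad $f\cup v(f)$ containing it would have $e\subseteq f$ and $v(f)=v$, and then $v\notin T_e$. It is not in $\mathcal Q_1$, which lives inside $V$.
- $x\cup g$ with $x\in e$, $g\in N_e$. It has two new vertices, so it is in no quad of $\mathcal Q_1$ or $\mathcal Q_2$. It occurs once in $\mathcal Q_3$, because $N_e\cap N_{e'}=\emptyset$ for distinct intersecting $e,e'$.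

So $\mathcal Q_1\cup\mathcal Q_2\cup\mathcal Q_3$ is edge-disjoint. Every triple of $H^+$ with a bad pair is covered: inside $V$ by $\mathcal Q_1$ or $\mathcal Q_2$ (Step 2), and $e\cup v$ with $v\in T$ by $\mathcal Q_3$ if $v\in T_e$ and by $\mathcal Q_2$ otherwise. This proves (a).

**Step 4: good pairs have lost little.** We verify (b) for each kind of good pair $p$.

*$p=ab\subseteq V$.* Fewer than $\gamma n$ triples through $p$ are in $D$. At most $2\Delta$ triples $abw$ contain a bad pair, since $w$ is then a $\Gamma$-neighbor of $a$ or $b$. Triples inside $V$ without a bad pair are covered only by $\mathcal Q_1$, and such a triple consists of some $g\in M_e$ and an endpoint of $e$. With $g=ab$ there are at most $2\ell(ab)\le4\mu n$. With $g\ni a$ and $b\in e$ there are at most $\Delta$, because $e$ has at most $\Delta$ choices and then $g$ is determined. With $g\ni b$ and $a\in e$ there are again at most $\Delta$. Finally, triples $abv$ with $v\in T$ are covered only by $\mathcal Q_2$ (in $\mathcal Q_3$ the pair inside $V$ is bad), via some $f\supseteq ab$: at most $2\Delta$. Total: at most $\gamma n+4\mu n+6\Delta$.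

*$p=xv$ with $x\in V$, $v\in T$.* Triples $xyv$ with $xy$ bad: at most $\Delta$. Triples $xyv$ with $xy$ good are covered only via some $f\supseteq xy$ with $v(f)=v$; each such $f$ gives at most two $y$, so at most $2m(x,v)\le2(\mu n+1)\le4\mu n$. Triples $xvv'$ with $v'\in T$ are covered only by $\mathcal Q_3$, with $x\in e$ and $vv'\in N_e$: at most $\Delta$. Total: at most $4\mu n+2\Delta$.

*$p=vv'\subseteq T$.* Covered triples are $xvv'$ with $x\in e$ and $vv'\in N_e$. The pair $vv'$ lies in at most $\mu n+1$ of the matchings, so at most $2(\mu n+1)\le4\mu n$. $\square$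

## A supercomplex that omits the bad pairs

We now describe what Lemma 1 leaves and decompose it.

**Setting (★).** $R$ is a $K_4^{(3)}$-divisible 3-graph on $W$, $|W|=N$. $\Gamma$ is a graph on $W$ of maximum degree at most $\beta N$. No triple of $R$ contains an edge of $\Gamma$. For each pair $p\notin\Gamma$ at most $\beta N$ vertices $w\notin p$ have $p\cup w\notin R$. There is an independent set $X_0$ of $\Gamma$ with $|X_0|\ge\xi_0N$.

Let $C$ be the complex of all $s\subseteq W$ such that no pair of $s$ is in $\Gamma$ and all triples of $s$ are in $R$. Since the triples of $R$ avoid $\Gamma$, we have $C^{(3)}=R$.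

**Near-completeness.** The purpose is to show that small members of $C$ extend in almost every way. Let $s\in C$, $|s|\le6$. *The number of $w\notin s$ with $s\cup w\notin C$ is at most $15\beta N$.* If $s=\emptyset$ it is $0$. If $|s|=1$, failure means that $w$ is a $\Gamma$-neighbor: at most $\beta N$. Let $|s|\ge2$. If $s\cup w\notin C$, then either $p\cup w\notin R$ for some pair $p\subseteq s$, or $w$ is $\Gamma$-adjacent to some $x\in s$. In the latter case any pair $p\subseteq s$ with $x\in p$ has $p\cup w\notin R$, because $R$ avoids $\Gamma$. There are at most 15 pairs $p\subseteq s$, all good, and each accounts for at most $\beta N$ vertices.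

**The links.** Let $0\le i\le3$, $B\subseteq C^{(i)}$, $1\le|B|\le2^i\le8$, and put
$$D_B=\bigcap_{b\in B}C(b),\qquad M=|V(D_B)|\ge N-24,\qquad r:=3-i,\qquad\eta=130\beta,$$
where we assume $\eta\le\frac1{10}$. In the supercomplex condition, $D_B$ has to be treated with parameters $(f',r')=(4-i,3-i)=(r+1,r)$, and $f'+r'=2r+1$.

If $s\in D_B$ and $|s|\le2r=6-2i$, then $|b\cup s|\le6$ for $b\in B$. A vertex $w\in V(D_B)\setminus s$ fails to extend $s$ in $D_B$ only if $b\cup s\cup w\notin C$ for some $b\in B$, which excludes at most $8\cdot15\beta N=120\beta N$ vertices. Since $6+120\beta N\le130\beta(N-24)$ for $N$ large, we obtain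
$$\text{at least }(1-\eta)M\text{ vertices }w\in V(D_B)\setminus s\text{ satisfy }s\cup w\in D_B. \tag{4}$$

**Extendability.** *$D_B$ is $(\xi,r+1,r)$-extendable for every $\xi\le\min(\xi_0,\frac12)$.*

For $i=0$ we have $D_B=C$; take $X=X_0$. For $e\in\binom{X_0}3$ all three pairs of $e$ are good, so at least $N-3-3\beta N\ge\frac N2$ vertices $w\notin e$ have all three triples $p\cup w$, $p\subset e$, in $R$. It does not matter whether $e$ itself is in $R$.

For $i\ge1$ and $r\ge1$, let $X$ be the set of vertices $w$ with $\{w\}\in D_B$; by (4) with $s=\emptyset$, $|X|\ge(1-\eta)M$. Let $e\in\binom Xr$, so $r\le2$. Every $(r-1)$-subset $a$ of $e$ is in $D_B$, being empty or a singleton of $X$. There are at most two such $a$. By (4), at least $(1-2\eta)M-2\ge\frac M2$ vertices $w\in V(D_B)\setminus e$ satisfy $a\cup w\in D_B$ for all of them, and the sets $a\cup w$ are exactly the $r$-subsets of $e\cup w$ other than $e$.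

For $r=0$ the condition on $\binom{Q\cup e}{0}\setminus\{e\}$ is empty, and all $M$ singletons $Q$ count, with $X=V(D_B)$.

**Number of extensions.** By (4), for $e\in D_B^{(r)}$,
$$|D_B^{(r+1)}(e)|\in[(1-\eta)M,M],\qquad|D_B^{(2r+1)}(e)|\ge\frac{((1-\eta)M)^{r+1}}{(r+1)!}\ge\frac{M^{r+1}}{50}. \tag{5}$$
For the second bound, add $r+1$ vertices to $e$ one at a time; the sets being extended have sizes $r,\dots,2r$, so (4) applies each time, and each resulting set arises from $(r+1)!$ orders. Finally $(0.9)^4/24\ge\frac1{50}$, and smaller $r$ only helps.

**Proposition A.** For every $\xi_0\in(0,1)$ there are $\beta>0$ and $N_0$ such that in setting (★) with $N\ge N_0$, $R$ has a $K_4^{(3)}$-decomposition.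

*Proof.* Let $\xi=\min(\xi_0,\frac1{50})$ and $\beta=\min(\epsilon_0(\xi),\frac1{10})/130$, so $\eta=130\beta\le\min(\epsilon_0(\xi),\frac1{10})$. Take $Y=D_B^{(r+1)}$, so that $D_B[Y]=D_B$. By (5), $D_B$ is $(\eta,1,r+1,r)$-regular and $(\xi,2r+1,r)$-dense, and we showed that it is $(\xi,r+1,r)$-extendable. Since $d=1\ge\xi$, and since this holds for all $i$ and $B$, $C$ is an $(\eta,\xi,4,3)$-supercomplex with $\eta\le\epsilon_0(\xi)$. Apply Theorem GKLO to $C$, whose set of triples is $R$. $\square$

With $R=K_N^{(3)}$, $\Gamma$ empty, $X_0=W$ and any $\xi_0\in(0,1)$, this gives the decompositions of $K_N^{(3)}$ for large $N\equiv2,4\pmod6$ used at the start.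

## Choice of constants and proof of Theorem 1

The order of choices is $\varepsilon\to\xi_0\to\beta\to\gamma,\mu\to\delta$.

*Proof of Theorem 1.* We may assume $\varepsilon<1$. Take $\xi_0=\varepsilon/4$, $\beta$ from Proposition A, $\gamma=\beta/4$, $\mu=\min(\beta/32,\frac1{14})$. Choose $\delta>0$ so small that with $\theta=3\delta$
$$\frac{12\theta}\gamma\le\frac\beta4\qquad\text{and}\qquad2\sqrt\theta+\frac{12\theta}{\gamma\mu}\le\frac\varepsilon4. \tag{6}$$
A vertex has 3 triples in each deleted quad containing it, so it lies in at most $3\delta n^2=\theta n^2$ deleted triples.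

**Covering.** For $n$ large pick $t\in[\varepsilon n/2,\varepsilon n]$ with $n+t\equiv2\pmod6$. Then $K_{n+t}^{(3)}$ is divisible, and so is $H^+=H*K_t$, which is $K_{n+t}^{(3)}$ minus edge-disjoint quads. In particular all codegrees in $H^+$ are even. As $\Delta=2\theta n/\gamma$, (6) gives $2\sqrt\theta\,n+6\Delta/\mu+3=2\sqrt\theta\,n+\frac{12\theta}{\gamma\mu}n+3\le\frac{\varepsilon n}4+3\le t$. So (1) holds, $\mu n\ge1$ for large $n$, and Lemma 1 applies.

**Decomposing the remainder.** $R$ is divisible, being $H^+$ minus edge-disjoint quads. We check (★), with $\Gamma$ regarded as a graph on $W$. No triple of $R$ contains a bad pair, by (a). By (6), $6\Delta=\frac{12\theta}\gamma n\le\frac\beta4n$, so $\Delta\le\beta N$, and by (b) each good pair fails with at most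
$$\gamma n+4\mu n+6\Delta\le\Bigl(\frac\beta4+\frac\beta8+\frac\beta4\Bigr)n\le\beta N$$
vertices. Take $X_0=T$; no bad pair meets $T$, and $|T|\ge\frac{\varepsilon n}2\ge\frac\varepsilon4N=\xi_0N$ because $N\le2n$. By Proposition A, $R$ has a decomposition for large $n$. Together with the quads of Lemma 1 it decomposes $H*K_t$. $\blacksquare$

## Regularizing by a weighted random family of quads

For Theorem 2 the same two steps should work with $t\approx2\sqrt\theta\,n$, but the constants do not cooperate. With $X_0=T$ we have $\xi_0\approx\sqrt\theta$, and Proposition A gives a $\beta$ bounded through $\epsilon_0(\xi)$ with $\xi\le\xi_0$. Then $\gamma$ and $\mu$, which are multiples of $\beta$, depend on $\theta$ in an unknown way, and the term $6\Delta/\mu=\frac{12\theta}{\gamma\mu}n$ in (1) need not be small compared to $\sqrt\theta\,n$. We need a $\beta$ that does not depend on $\xi_0$. The difficulty is that $D_B$ is then only $\eta$-regular for a fixed $\eta$, which may exceed $\epsilon_0(\xi)$. This is where the freedom to choose $Y$ enters: we select $Y$ at random with suitable weights, so that $D_B[Y]$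 has regularity error tending to $0$.

**Step 1: a local correction.** The purpose is a signed weighting of the $(r+1)$-subsets of a $(2r+1)$-set that changes the count at a single $r$-set $e$ and nowhere else. Let $|S|=2r+1$ and $e\in\binom Sr$. Define $a_1,\dots,a_{r+1}$ by
$$a_1=\frac1{r+1},\qquad a_{k+1}=-\frac k{r+1-k}\,a_k\quad(1\le k\le r),$$
and put $\psi_{e,S}(Q)=a_{|Q\setminus e|}$ for $Q\in\binom S{r+1}$; note that $1\le|Q\setminus e|\le r+1$. Then
$$\sum_{e'\subset Q\subset S}\psi_{e,S}(Q)=1_{e'=e}\qquad\text{for all }e'\in\binom Sr. \tag{7}$$
Indeed, let $k=|e'\setminus e|\in\{0,\dots,r\}$. The sets $Q$ are $e'\cup w$. There are $k$ choices $w\in e\setminus e'$, with $|Q\setminus e|=k$, and $(2r+1)-(r+k)=r+1-k$ choices $w\notin e\cup e'$, with $|Q\setminus e|=k+1$. So the sum is $ka_k+(r+1-k)a_{k+1}$, where the first term is absent for $k=0$. For $k=0$ this is $(r+1)a_1=1$, and for $k\ge1$ it is $0$ by the recursion. (That such $\psi_{e,S}$ exist also follows from Gottlieb's theorem, by which the square inclusion matrix of $r$-subsets versus $(r+1)$-subsets of $S$ is invertible.) The values $(a_k)$ are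
$$r=1:\ \tfrac12,-\tfrac12;\qquad r=2:\ \tfrac13,-\tfrac16,\tfrac13;\qquad r=3:\ \tfrac14,-\tfrac1{12},\tfrac1{12},-\tfrac14 .$$
So $|\psi_{e,S}|\le1$ for $r\in\{1,2,3\}$. For $r=1$ this is the familiar fact that on a triangle $123$ the edge weights $\frac12,\frac12,-\frac12$ on $12,13,23$ have sum $1$ at vertex $1$ and $0$ at the other two.

**Proposition B.** There is an absolute $\beta_0>0$ such that for every $\xi_0\in(0,1)$ there is $N_0$ such that in setting (★) with $\beta=\beta_0$ and $N\ge N_0$, $R$ has a $K_4^{(3)}$-decomposition.

*Proof.* Let $\eta_0=\frac1{7000}$ and $\beta_0=\eta_0/130$. Consider $D=D_B$ as in the section on (★), with $\eta=\eta_0$ and $r=3-i$.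

*Claim.* For $M$ large there is $Y\subseteq D^{(r+1)}$ such that $D[Y]$ is $(M^{-1/3},d,r+1,r)$-regular with some $d\ge\frac34$ and $(2^{-42},2r+1,r)$-dense.

If $r=0$, take $Y=D^{(1)}$ and $d=|D^{(1)}|/M\ge1-\eta$: the only $0$-set is $\emptyset$, so regularity is exact, and density is clear. Let $1\le r\le3$.

**Step 2: weights with equal sums.** The purpose is to give each $Q\in D^{(r+1)}$ a weight in $[\frac12,1]$ such that every $e\in D^{(r)}$ sees total weight exactly $\frac34M$. For $e\in D^{(r)}$ put
$$c_e=|D^{(r+1)}(e)|,\qquad\sigma_e=\frac34(M-c_e)\in[0,\eta M],\qquad n_e=|D^{(2r+1)}(e)|\ge\frac{M^{r+1}}{48}.$$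
The bounds come from (5), with $(1-\eta)^{r+1}\ge\frac12$ and $(r+1)!\le24$. So $\sigma_e$ is the deficit of $e$ if all weights were $\frac34$. We distribute the correction over all $S\supset e$. For $Q\in D^{(r+1)}$ define
$$\omega(Q)=\frac34+\sum_{\substack{S\in D^{(2r+1)}\\S\supset Q}}\ \sum_{e\in\binom Sr}\frac{\sigma_e}{n_e}\,\psi_{e,S}(Q).$$
All $r$-subsets and $(r+1)$-subsets of $S\in D$ are in $D$. So for $e'\in D^{(r)}$, interchanging sums and using (7),
$$\sum_{Q\supset e'}\omega(Q)=\frac34c_{e'}+\sum_{\substack{S\in D^{(2r+1)}\\S\supset e'}}\ \sum_{e\in\binom Sr}\frac{\sigma_e}{n_e}\sum_{e'\subset Q\subset S}\psi_{e,S}(Q)=\frac34c_{e'}+n_{e'}\cdot\frac{\sigma_{e'}}{n_{e'}}=\frac34M. \tag{8}$$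
Moreover, $Q$ lies in at most $M^r$ sets $S$, each $S$ has at most $\binom73=35$ subsets $e$, and $\sigma_e/n_e\le48\eta M/M^{r+1}$. Hence
$$\Bigl|\omega(Q)-\frac34\Bigr|\le M^r\cdot35\cdot\frac{48\eta M}{M^{r+1}}=1680\,\eta\le\frac14,$$
so $\omega(Q)\in[\frac12,1]$.

**Step 3: random selection.** The purpose is to turn weights into a set $Y$. Put each $Q\in D^{(r+1)}$ into $Y$ independently with probability $\omega(Q)$. Note that $D[Y]^{(r+1)}=Y$ and $D[Y]^{(r)}=D^{(r)}$.

*Regularity.* For $e\in D^{(r)}$ the number of $Q\in Y$ with $Q\supset e$ is a sum of $c_e\le M$ independent indicators with mean $\frac34M$, by (8). Hoeffding's inequality says that a sum of $m$ independent $[0,1]$-valued variables deviates from its mean by more than $\lambda$ with probability at most $2e^{-2\lambda^2/m}$. So the deviation exceeds $M^{2/3}$ with probability at most $2e^{-2M^{1/3}}$.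

*Density.* Let $Z_e$ be the number of $S\in D^{(2r+1)}$ with $S\supset e$ and $\binom S{r+1}\subseteq Y$; this is $|D[Y]^{(2r+1)}(e)|$. As $\binom{2r+1}{r+1}\le35$ and all weights are at least $\frac12$,
$$\mathbb EZ_e\ge n_e2^{-35}\ge\frac{M^{r+1}}{48}2^{-35}\ge2^{-41}M^{r+1}.$$
Changing the status of one $Q$ with $|Q\setminus e|=j$, where $1\le j\le r+1$, affects only sets $S\supset e\cup Q$. Since $|e\cup Q|=r+j$, there are at most $M^{r+1-j}$ of them. There are at most $2^rM^j$ such $Q$, since we choose $Q\cap e$ and then $Q\setminus e$. The sum of the squares of these effects is at most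
$$\sum_{j=1}^{r+1}2^rM^j\cdot M^{2(r+1-j)}=\sum_{j=1}^{r+1}2^rM^{2r+2-j}\le2^r(r+1)M^{2r+1}\le32M^{2r+1}.$$
McDiarmid's inequality says that if changing the $j$-th of several independent variables changes a function by at most $c_j$, then the function falls below its mean by $\lambda$ or more with probability at most $e^{-2\lambda^2/\sum c_j^2}$. With $\lambda=\frac12\mathbb EZ_e\ge2^{-42}M^{r+1}$,
$$\Pr\bigl(Z_e<\tfrac12\mathbb EZ_e\bigr)\le\exp\Bigl(-\frac{2\cdot2^{-84}M^{2r+2}}{32M^{2r+1}}\Bigr)=e^{-\Omega(M)}.$$

There are at most $M^3$ sets $e$. For $M$ large, a union bound shows that with positive probability all $e$ are regular within $M^{2/3}=M^{-1/3}\cdot M$ and all $Z_e\ge2^{-42}M^{r+1}$. This proves the claim, with $d=\frac34$.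

**Step 4: the supercomplex.** Extendability depends only on the $r$-sets, and $D[Y]^{(r)}=D^{(r)}$ (for $r=0$ we have $D[Y]=D$). So each $D_B[Y]$ is $(\xi,r+1,r)$-extendable with $\xi=\min(\xi_0,2^{-42})$, and each $D_B$ is an $(M^{-1/3},\xi,r+1,r)$-complex. Once $N$ is large, $M^{-1/3}\le\epsilon_0(\xi)$ for all $B$. Then $C$ is an $(\epsilon_0(\xi),\xi,4,3)$-supercomplex, and Theorem GKLO decomposes $C^{(3)}=R$. Only $N_0$ depends on $\xi_0$. $\square$

## The sharp upper bound and the function $\delta^*(\varepsilon)$

*Proof of Theorem 2.* Divisibility is clearly necessary. For sufficiency, put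
$$\gamma=\frac{\beta_0}4,\qquad\mu=\min\Bigl(\frac{\beta_0}{32},\frac1{14}\Bigr),\qquad C_0=\frac{12}{\gamma\mu}+1,$$
and let $0<\theta_0\le\frac14$ be such that $12\theta_0/\gamma\le\beta_0/4$. These are absolute constants. Let $0<\theta\le\theta_0$ and suppose that $H*K_t$ is divisible with $t\ge2\sqrt\theta\,n+C_0\theta n$.

For $n$ large in terms of $\theta$ we have $\theta n\ge3$ and $\mu n\ge1$. With $\Delta=2\theta n/\gamma$ we get
$$t\ge2\sqrt\theta\,n+\frac{12\theta}{\gamma\mu}n+\theta n\ge2\sqrt\theta\,n+\frac{6\Delta}\mu+3 .$$
Codegrees in $H*K_t$ are even by divisibility, so Lemma 1 applies. Its remainder $R$ is divisible. It satisfies (★) with $\beta=\beta_0$: as before, $6\Delta=\frac{12\theta}\gamma n\le\frac{\beta_0}4n$, so $\Delta\le\beta_0N$ and $\gamma n+4\mu n+6\Delta\le(\frac{\beta_0}4+\frac{\beta_0}8+\frac{\beta_0}4)n\le\beta_0N$. Take $X_0=T$ and $\xi_0=\sqrt\theta$. This is allowed, because $t/(n+t)$ increases with $t$ and $\theta\le\frac14$, so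
$$\frac t{n+t}\ge\frac{2\sqrt\theta}{1+2\sqrt\theta}\ge\sqrt\theta .$$
Proposition B decomposes $R$ for $n\ge n_0(\theta)$, and the quads of Lemma 1 complete the decomposition of $H*K_t$.

For the last part, let $H$ arise by deleting edge-disjoint quads as in the question with $\delta\le\theta_0/3$. Then $\theta=3\delta$, $2\sqrt\theta=\sqrt{12\delta}$ and $C_0\theta=3C_0\delta$, and $H*K_t$ is divisible if and only if $K_{n+t}^{(3)}$ is, that is, if and only if $n+t\equiv2,4\pmod6$. $\blacksquare$

*Proof of Corollary 4.* **The worst-case $t$.** Let $\delta$ be small and $n$ large in terms of $\delta$. By Theorem 2, every $H$ has a valid $t\le(\sqrt{12\delta}+3C_0\delta)n+6$, since among any six consecutive integers some $t$ has the right residue. For $n\ge6/\delta$ this is at most $(\sqrt{12}+(3C_0+1)\sqrt\delta)\sqrt\delta\,n$. By Theorem 3, some $H$ needs $t\ge\sqrt{12\delta}\,n-O_\delta(1)\ge(\sqrt{12}-\sqrt\delta)\sqrt\delta\,n$.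

**Upper bound on $\delta^*$.** Fix $\varepsilon\in(0,1)$. If the statement held for $\varepsilon$ with some $\delta>\varepsilon^2/12$, it would also hold with any smaller value, since the hypothesis on $H$ becomes stronger. So we may assume $\delta\in(\varepsilon^2/12,1/12)$. Theorem 3 then gives, for all large $n$, an $H$ that needs $t\ge\sqrt{12\delta}\,n-O_\delta(1)>\varepsilon n$, a contradiction.

**Lower bound on $\delta^*$.** Suppose $0<\delta\le\theta_0/3$ and $\sqrt{12\delta}+3C_0\delta<\varepsilon$. For large $n$ the interval from $(\sqrt{12\delta}+3C_0\delta)n$ to $\varepsilon n$ has length at least 6, so it contains an integer $t$ with $n+t\equiv2\pmod6$, and Theorem 2 shows that this $t$ works for every $H$. Take $\delta=(\frac1{12}-C_0\varepsilon)\varepsilon^2$ with $\varepsilon$ so small that $\delta>0$ and $\varepsilon^2/12\le\theta_0/3$. Then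
$$\sqrt{12\delta}+3C_0\delta\le\varepsilon\sqrt{1-12C_0\varepsilon}+\frac{C_0}4\varepsilon^2\le\varepsilon-6C_0\varepsilon^2+\frac{C_0}4\varepsilon^2<\varepsilon .$$
So $\delta^*(\varepsilon)\ge(\frac1{12}-C_0\varepsilon)\varepsilon^2$. $\blacksquare$
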